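# When is a quotient of the $\mathbf s$-weak order cellularly regular?

## 1. Trees with prescribed branching, and their inversion numbers

Throughout, $\mathbf s=(s_1,\dots,s_n)$ is an $n$-tuple of non-negative integers, $[m]=\{1,\dots,m\}$, and $]i,j[\,=\{k\in\mathbb Z: i<k<j\}$. We call a position $k$ nonzero if $s_k\ne 0$.

**Definition ($\mathbf s$-tree).** An $\mathbf s$-tree is a rooted plane tree on the node set $[n]$ in which node $i$ has exactly $s_i+1$ children, each child being either a leaf or a node $j>i$. So labels increase away from the root.

Example. For $\mathbf s=(2,0)$ the root $1$ has three children, one of which is the node $2$; node $2$ has a single child, a leaf. There are three such trees.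

**Definition (inversion numbers).** Let $T$ be an $\mathbf s$-tree and $1\le a<c\le n$. Then $c$ is not an ancestor of $a$, and $\mathrm{inv}(T,a,c)\in\{0,\dots,s_a\}$ is defined as follows. If $c$ is a descendant of $a$, number the children of $a$ from right to left by $0,1,\dots,s_a$, and let $\mathrm{inv}(T,a,c)=k$ if $c$ lies in the subtree of child $k$. Otherwise $a$ and $c$ lie in the subtrees of two distinct children of their lowest common ancestor; let $\mathrm{inv}(T,a,c)=s_a$ if the subtree containing $c$ is to the left of the one containing $a$, and $0$ if it is to the right.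

Example. Take $\mathbf s=(2,1,0)$, put node $2$ in child number $1$ of the root (the middle one) and node $3$ in child number $2$ (the leftmost one). Then $\mathrm{inv}(1,2)=1$ and $\mathrm{inv}(1,3)=2$. Node $3$ is to the left of node $2$ and not below it, so $\mathrm{inv}(2,3)=s_2=1$.

An $\mathbf s$-tree is determined by its inversion numbers. We also write $\mathrm{inv}_T(a,c)$ for $\mathrm{inv}(T,a,c)$.

**Definition ($\mathbf s$-weak order).** $W_{\mathbf s}$ is the set of $\mathbf s$-trees with $T\le T'$ if and only if $\mathrm{inv}(T,a,c)\le \mathrm{inv}(T',a,c)$ for all $a<c$.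

Example. For $\mathbf s=(1,\dots,1)$ the trees are binary; reading a tree in in-order (left subtree, node, right subtree) gives a word containing each of $1,\dots,n$ once, and for $a<c$ we have $\mathrm{inv}(a,c)=1$ exactly when $c$ precedes $a$. So $W_{(1,\dots,1)}$ is the weak order on permutations.

By Ceballos and Pons, $W_{\mathbf s}$ is a finite congruence-uniform lattice. Two trees whose inversion numbers differ by one unit at a single pair form a cover, since no function fits strictly in between. The next lemma lets us compute without drawing trees.

**Lemma 1.** A function $f$ on pairs $a<c$ with $0\le f(a,c)\le s_a$ is $\mathrm{inv}(T,\cdot,\cdot)$ for an $\mathbf s$-tree $T$ if and only if for all $a<b<c$: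

- (T) $f(a,b)>f(a,c)$ implies $f(b,c)=0$;
- (P) $f(a,b)<f(a,c)$ implies $f(b,c)=s_b$.

*Proof.* Suppose $f=\mathrm{inv}(T,\cdot,\cdot)$ and $f(a,b)>f(a,c)$. We show that $c$ is to the right of $b$ and not below it.

- If $b$ is below $a$, then either $c$ is below $a$, in a child further right than that of $b$; or $c$ is not below $a$, and then $f(a,c)<s_a$ forces $c$ to be right of $a$, hence right of $b$.
- If $b$ is not below $a$, then $f(a,b)>0$ forces $b$ to be left of $a$ (and $f(a,b)=s_a$). As $f(a,c)<s_a$, the node $c$ is below $a$ or right of $a$. In either case $c$ is not below $b$, since everything below $b$ is left of $a$; and $b$ is not below $c$ because $b<c$; so $c$ is right of $b$.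

Hence $f(b,c)=0$, which is (T). Reflecting the tree replaces every $\mathrm{inv}(a,c)$ by $s_a-\mathrm{inv}(a,c)$ and turns (T) into (P).

Conversely, given $f$ with (T) and (P), insert $c=1,2,\dots,n$ one after the other. Given a tree on $[c-1]$ with inversion numbers $f$, walk from the root, going from a node $a$ to its child number $f(a,c)$, until a leaf is reached; put $c$ there. Then $\mathrm{inv}(a,c)=f(a,c)$ for $a$ on the walk. If $b<c$ is off the walk, let $a$ be the last node of the walk that is an ancestor of $b$. Then $b$ is in child $f(a,b)\neq f(a,c)$ of $a$. If $f(a,b)>f(a,c)$, then $c$ is right of $b$, so $\mathrm{inv}(b,c)=0=f(b,c)$ by (T). If $f(a,b)<f(a,c)$, then $c$ is left of $b$, so $\mathrm{inv}(b,c)=s_b=f(b,c)$ by (P). $\square$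

Example (the hexagon). Let $\mathbf s=(1,1,0)$ and write a tree as $(e;v)$ with $e=\mathrm{inv}(1,2)$ and $v=\mathrm{inv}(1,3)\,\mathrm{inv}(2,3)$. The only triple is $(1,2,3)$. It allows $v\in\{00,01,11\}$ if $e=0$ and $v\in\{00,10,11\}$ if $e=1$. The order is a hexagon with the two sides
$$(0;00)\lessdot(0;01)\lessdot(0;11)\lessdot(1;11),\qquad (0;00)\lessdot(1;00)\lessdot(1;10)\lessdot(1;11).$$

## 2. Irreducibles, congruences and forcing

We write $x\lessdot y$ when $y$ covers $x$. The cover graph of a finite lattice has the elements as vertices and the covers as edges, so the degree of an element is its number of lower covers plus its number of upper covers. An element is join-irreducible (JI) if it has exactly one lower cover, meet-irreducible (MI) if it has exactly one upper cover; the lower cover of a JI $j$ is $j_*$, the upper cover of an MI $m$ is $m^*$.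

**Definition (congruence, contraction).** A congruence $\equiv$ of a finite lattice $L$ is an equivalence relation compatible with $\vee$ and $\wedge$. Its classes are intervals, and the classes form the quotient lattice $L/{\equiv}$, which is isomorphic to the subposet of the minima of the classes: if $a,b$ are the minima of two classes and $[a]\le[b]$, then $a\wedge b\equiv a$, so $a\wedge b=a$. The congruence contracts a cover $x\lessdot y$ if $x\equiv y$, and it contracts a JI $j$ if $j\equiv j_*$.

A congruence is determined by the set of JIs that it contracts.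

**Definition (forcing order).** For JIs, $J\preceq J'$ if every congruence contracting $J$ also contracts $J'$.

For every congruence the JIs not contracted form a down set for $\preceq$, and for $W_{\mathbf s}$ every down set arises from exactly one congruence.

Example. In the hexagon the JIs are $(1;00),(0;01),(1;10),(0;11)$. Suppose $(1;00)\equiv(0;00)$. Joining with $(0;01)$ gives $(1;11)\equiv(0;01)$, hence $(0;11)\equiv(0;01)$. Meeting $(1;11)\equiv(0;01)$ with $(1;10)$ gives $(1;10)\equiv(0;00)$, hence $(1;10)\equiv(1;00)$. So $(1;00)$ forces both $(1;10)$ and $(0;11)$.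

**Definition (semidistributive).** A lattice is semidistributive if $x\vee y=x\vee z$ implies $x\vee y=x\vee(y\wedge z)$, and dually $x\wedge y=x\wedge z$ implies $x\wedge y=x\wedge (y\vee z)$.

Finite congruence-uniform lattices are semidistributive (Day; Freese–Ježek–Nation, *Free Lattices*, Ch. II), so $W_{\mathbf s}$ is. This is the only consequence of congruence-uniformity that the proof uses. A non-example: a bottom, a top and three atoms $a,b,c$; here $a\vee b=a\vee c$ is the top, but $a\vee(b\wedge c)=a$.

## 3. $\mathbf s$-arcs

**Definition ($\mathbf s$-arc).** An $\mathbf s$-arc is a tuple $(i,j,A,B,r)$ with $1\le i<j\le n$, $r\in[s_i]$ (so $s_i\ge 1$) and $A\sqcup B=\{k\in\,]i,j[\,: s_k\neq 0\}$. To it associate the $\mathbf s$-tree $J$ with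
$$\mathrm{inv}(J,i,j)=r,\quad \mathrm{inv}(J,i,a)=r,\quad \mathrm{inv}(J,b,j)=s_b,\quad \mathrm{inv}(J,b,a)=s_b\ \text{ if } b<a,$$
for $a\in A$, $b\in B$, and all other inversion numbers $0$.

By a theorem of Philippe and Pilaud ("Geometric realizations of the $s$-weak order and its lattice quotients", arXiv:2405.02092 (2024)), this is a bijection from $\mathbf s$-arcs onto the JIs of $W_{\mathbf s}$. The order on arcs transported from the forcing order $\preceq$ is called the subarc order (a generalization of Reading's subarc order); we describe it explicitly in Lemma 14.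

Example. In the hexagon, $(1;00)$ is the arc $(1,2,\varnothing,\varnothing,1)$, $(0;01)$ is $(2,3,\varnothing,\varnothing,1)$, $(1;10)$ is $(1,3,\{2\},\varnothing,1)$ and $(0;11)$ is $(1,3,\varnothing,\{2\},1)$. Zero positions never enter $A\cup B$: for $\mathbf s=(1,1,0,0)$ the arcs from $1$ to $4$ are $(1,4,\{2\},\varnothing,1)$ and $(1,4,\varnothing,\{2\},1)$ only.

**Definition ($\mathcal A_\equiv$, left and right arcs).** For a congruence $\equiv$ of $W_{\mathbf s}$, $\mathcal A_\equiv$ is the set of arcs whose JIs are not contracted; it is a down set in the subarc order. An arc is a left arc if $A=\varnothing$ and a right arc if $B=\varnothing$.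

Example. $(1,2,\varnothing,\varnothing,1)$ is both. For $\mathbf s=(1,1,1,1)$ the arc $(1,4,\{2\},\{3\},1)$ is neither. The right arcs form a down set; its congruence is the $\mathbf s$-sylvester congruence. A tree $T$ is minimal in its $\mathbf s$-sylvester class if and only if $\mathrm{inv}(T,a,b)\ge\mathrm{inv}(T,a,c)$ for all $a<b<c$ with $s_b\neq0$. In the hexagon this excludes only $(0;11)$, and the quotient is a pentagon.

## 4. Cellular intervals, and the two conditions to compare

**Definition (cellularly regular).** An interval of a lattice $L$ is cellular if it is of the form $[x,\bigvee Y]$ with $Y$ a non-empty set of upper covers of $x$, or of the form $[\bigwedge X,y]$ with $X$ a non-empty set of lower covers of $y$. The lattice $L$ is cellularly regular if the cover graph of every cellular interval is a regular graph.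

Example. The hexagon is its own cellular interval, with $x$ the bottom and $Y$ both atoms. Its cover graph is a $6$-cycle, which is $2$-regular. If $|Y|=1$ the interval is an edge, which is $1$-regular.

Now the question. Prove or disprove that, for a congruence $\equiv$ of $W_{\mathbf s}$, the following are equivalent:

- (1) the quotient $W_{\mathbf s}/{\equiv}$ is cellularly regular;
- (2) every arc that is minimal (in the subarc order) in the complement of the down set $\mathcal A_\equiv$ is a left arc or a right arc.

Condition (2) is a finite check on arcs; condition (1) is a statement about degrees in all cells. The answer is that (1) implies (2) always, but (2) does not imply (1). We shall find exactly what has to be added to (2).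

## 5. Chains and the hexagon

For $n=2$ the only inversion number is $\mathrm{inv}(1,2)$, so $W_{\mathbf s}$ is a chain. Every quotient is a chain, every cellular interval is an edge, and all arcs have $A=B=\varnothing$. Both conditions always hold.

For the hexagon, $\mathbf s=(1,1,0)$, every arc has at most one inner point, so every arc is a left or a right arc and (2) always holds. We check (1). If $(1;00)\equiv(0;00)$, Section 2 gives $(0;00)\equiv(1;00)\equiv(1;10)$ and $(0;01)\equiv(0;11)\equiv(1;11)$, so the quotient has at most two elements. If $(0;01)\equiv(0;00)$, joining with $(1;00)$ gives $(1;00)\equiv(1;11)$, and meeting this with $(0;11)$ gives $(0;00)\equiv(0;11)$; again at most two classes. Otherwise neither bottom edge is contracted. Then neither top edge is: $(1;10)\equiv(1;11)$ would give $(0;00)\equiv(0;01)$ by meeting with $(0;01)$, and $(0;11)\equiv(1;11)$ would give $(0;00)\equiv(1;00)$ by meeting with $(1;00)$. So only the two middle edges can be contracted, and the quotient is a cycle with $6$, $5$ or $4$ elements. Its cellular intervals are edges and the whole cycle. Condition (1) always holds.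

## 6. Counting moves, and where the count breaks: $\mathbf s=(1,1,0,0)$

The natural attempt at (2) $\Rightarrow$ (1) is a count. In the weak order on words with $n$ letters, every word has $n-1$ pairs of adjacent letters, and each can be swapped, up or down. So the whole lattice is $(n-1)$-regular, and the $n-1$ atoms of the bottom are the arcs $(x,x+1,\varnothing,\varnothing,1)$, laid end to end. One hopes that in a general cell $[x,\bigvee Y]$, too, each element has one move for each of the $|Y|$ atoms.

The point where this stops is visible as soon as two atoms start at the same node. Take $\mathbf s=(1,1,0,0)$: the arcs $(2,3,\varnothing,\varnothing,1)$ and $(2,4,\varnothing,\varnothing,1)$ both start at $2$, and $(1,2,\varnothing,\varnothing,1)$ can be prolonged by either of them. After both prolongations have been performed, there will be two moves down and still two moves up: four moves, for three atoms.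

**Theorem 2.** Let $\mathbf s=(1,1,0,0)$. The trivial congruence and the $\mathbf s$-sylvester congruence satisfy (2) but not (1).

*Proof.* **Step 1: list the elements.** The possibly nonzero inversion numbers are $e=\mathrm{inv}(1,2)$, $v=\mathrm{inv}(1,3)\,\mathrm{inv}(2,3)$ and $w=\mathrm{inv}(1,4)\,\mathrm{inv}(2,4)$. In Lemma 1 the triples with $b=3$ give no condition, because $f(3,4)=0=s_3$. The triples $(1,2,3)$ and $(1,2,4)$ each give the condition of the hexagon. So $W_{\mathbf s}$ consists of the $18$ elements $(e;v,w)$ with
$$v,w\in\{00,01,11\}\ \text{ if } e=0,\qquad v,w\in\{00,10,11\}\ \text{ if } e=1,$$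
ordered componentwise.

**Step 2: the trivial congruence.** The complement of $\mathcal A_\equiv$ is empty, so (2) holds. Let $\hat0=(0;00,00)$. The elements $(1;00,00)$, $(0;01,00)$, $(0;00,01)$ differ from $\hat0$ by one unit, so they cover it; every element other than $\hat0$ lies above one of them, so $\hat 0$ has exactly these three upper covers. A common upper bound has $e=1$ and $v,w\ge 01$, hence $v=w=11$: the join is the top. So $W_{\mathbf s}$ itself is a cellular interval, in which $\hat 0$ has degree $3$. But
$$X=(1;10,10)\quad\text{is adjacent to}\quad (1;00,10),\ (1;10,00),\ (1;11,10),\ (1;10,11),$$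
by one-unit differences, so $X$ has degree at least $4$. Hence (1) fails.

**Step 3: the sylvester congruence.** The arcs that are not right arcs are $(1,3,\varnothing,\{2\},1)$ and $(1,4,\varnothing,\{2\},1)$. Both are left arcs, so (2) holds. The quotient is isomorphic to the subposet $M$ of class minima, given by $\mathrm{inv}(1,2)\ge\mathrm{inv}(1,3)$ and $\mathrm{inv}(1,2)\ge\mathrm{inv}(1,4)$. So $v,w\in\{00,01\}$ if $e=0$, and $v,w\in\{00,10,11\}$ if $e=1$. The three covers of $\hat0$ from Step 2 lie in $M$, and they are the only covers of $\hat0$ in $M$. Their only common upper bound in $M$ is the top. The element $X$ and its four neighbors lie in $M$, and one-unit differences are covers in $M$ as well. So the whole quotient is a cellular interval with degrees $3$ and at least $4$, and (1) fails. $\square$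

## 7. The corrected equivalence

The configuration of Section 6 turns out to be the only obstruction besides (2).

**Theorem 3.** For every $\mathbf s$ and every congruence $\equiv$ of $W_{\mathbf s}$, condition (1) holds if and only if (2) and (3) hold, where (3) is the following condition.

- (3) There are no $i<c<j<j'\le n$ and $r\in[s_i]$ with $s_i,s_c\ne0$ and $s_k=0$ for all $k\in\,]i,c[\,\cup\,]c,j'[$ (so $s_j=0$), such that $(i,j,\{c\},\varnothing,r)$ and $(i,j',\{c\},\varnothing,r)$ are both in $\mathcal A_\equiv$, or $(i,j,\varnothing,\{c\},r)$ and $(i,j',\varnothing,\{c\},r)$ are both in $\mathcal A_\equiv$.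

In that case each cellular interval $[x,\bigvee Y]$ of $W_{\mathbf s}/{\equiv}$ has a $|Y|$-regular cover graph.

**Corollary 4.** (1) implies (2) for all $\mathbf s$ and $\equiv$. The equivalence of (1) and (2) holds for all congruences of $W_{\mathbf s}$ if and only if there is no $j<n$ with $s_j=0$ preceded by at least two nonzero entries. In particular it holds if all $s_i\ge 1$, and if $n\le3$.

*Proof from Theorem 3.* The first claim is part of Theorem 3. The indices in (3) include a $j<j'\le n$ with $s_j=0$ preceded by the nonzero entries $s_i,s_c$. So if there is no $j$ as in the corollary, (3) is vacuous and Theorem 3 gives the equivalence. If there is such a $j$, let $i<c$ be the last two nonzero positions before $j$ and $j'=j+1$; then $s_k=0$ on $]i,c[\,\cup\,]c,j'[$. The trivial congruence satisfies (2) vacuously, and violates (3) with $r=1$, since all arcs are in $\mathcal A_\equiv$. So it violates (1). $\square$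

The plan of the proof of Theorem 3 is this. A cell of a quotient is completely encoded by a finite set $N$ of arcs and one binary relation $\to$ on it (Lemma 10). We compute $N$: its arcs are obtained by gluing the labels of the atoms end to end (Proposition 17). We compute $\to$ (Lemma 19). If (2) or (3) fails, this identifies a cell with a small explicit lattice that is not regular. If both hold, the pair $(N,\to)$ turns out to be the set of indecomposable modules of a finite-dimensional algebra $\Gamma$, with $t\to t'$ meaning that there is a nonzero homomorphism. Then the cell is the lattice of torsion classes of $\Gamma$, and regularity is a theorem of $\tau$-tilting theory. Counting moves is thus replaced by mutation.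

## 8. Labels of covers in a semidistributive lattice

In this section $L$ is a finite semidistributive lattice.

**Lemma 5 (labels).** Let $x\lessdot y$. The set $\{z\le y: z\not\le x\}$ has a minimum $j$, called the label of the cover. It is JI, $j\le y$, $j\not\le x$, $j_*\le x$, and it is the only JI with these three properties. A congruence contracts $x\lessdot y$ if and only if it contracts $j$. Distinct upper covers of $x$ have distinct labels.

*Proof.* The set equals $\{z: x\vee z=y\}$, because $z\le y$ and $z\not\le x$ give $x<x\vee z\le y$. By semidistributivity it is closed under meets, so it has a minimum $j$. Elements strictly below $j$ are $\le y$ and not in the set, so they are $\le x$. Hence $j$ is not a join of strictly smaller elements (such a join, even the empty one, is $\le x$), so $j$ is JI, and $j_*\le x$. If $j'$ is a JI with $j'\le y$, $j'\not\le x$, $j'_*\le x$, then $j\le j'$, and $j\not\le j'_*$ since $j\not\le x$; so $j=j'$. Next, $y=x\vee j$ and $x\wedge j=j_*$. If $x\equiv y$, meeting with $j$ gives $j_*\equiv j$; if $j_*\equiv j$, joining with $x$ gives $x\equiv y$. Finally $y=x\vee j$ is determined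 by $x$ and $j$. $\square$

**Lemma 6 (the map $\kappa$).** For a JI $j$ the element $\kappa(j)=\max\{z: z\ge j_*,\ z\not\ge j\}$ exists. It is MI with $\kappa(j)^*=\kappa(j)\vee j$, and the cover $\kappa(j)\lessdot\kappa(j)^*$ has label $j$. If $m$ is MI with $j_*\le m$, $j\not\le m$ and $j\le m^*$, then $m=\kappa(j)$. The map $\kappa$ is a bijection from JIs to MIs. If $x\lessdot y$ has label $j$, then $x\le\kappa(j)$.

*Proof.* The set $\{z:z\wedge j=j_*\}$ is non-empty and closed under joins by semidistributivity, so $\kappa(j)$ exists. Any $z>\kappa(j)$ satisfies $z\ge j_*$, hence $z\ge j$, hence $z\ge\kappa(j)\vee j>\kappa(j)$; so $\kappa(j)\vee j$ is the unique upper cover. Its label is $j$ by the uniqueness in Lemma 5. If $m$ is as stated, then $m\le\kappa(j)$, and $m<\kappa(j)$ would give $j\le m^*\le\kappa(j)$, impossible. For an MI $m$, the label $j$ of $m\lessdot m^*$ satisfies the three hypotheses, so $m=\kappa(j)$; thus $\kappa$ is surjective. It is injective because $j$ is recovered as the label of $\kappa(j)\lessdot\kappa(j)^*$. The last claim holds since $x\ge j_*$ and $x\not\ge j$. $\square$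

**Definition (the relation $\to$).** For JIs, write $j\to j'$ if $j\not\le\kappa(j')$. In particular $j\to j$. For a relation $\to$ on a finite set $N$, let $\mathcal L(N,\to)$ be the family of the sets $\{t\in N: t\not\to t'\text{ for all }t'\in M\}$, for $M\subseteq N$, ordered by inclusion.

**Lemma 7.** In a finite lattice, $x\mapsto\{\text{JIs}\le x\}$ is an isomorphism of posets onto the family of all intersections of sets $\{j\ \text{JI}: j\le m\}$, $m$ MI.

*Proof.* Every $x$ is the join of the JIs below it, so the map is an order embedding. Every $x$ is the meet of the MIs above it, and meets go to intersections. $\square$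

Example. In the hexagon put $\varepsilon=(1;00)$, $\varepsilon'=(0;01)$, $a=(1;10)$, $b=(0;11)$. Then $\kappa(\varepsilon)=(0;11)$, $\kappa(\varepsilon')=(1;10)$, $\kappa(a)=(1;00)$, $\kappa(b)=(0;01)$. The sets of JIs below these MIs are $\{\varepsilon',b\},\{\varepsilon,a\},\{\varepsilon\},\{\varepsilon'\}$. With the whole set and $\varnothing$ these are all intersections, and they form a hexagon.

**Lemma 8 (quotients).** Let $\pi:L\to L/{\equiv}$ be the projection.

- (a) If $x\le v$, then $\pi([x,v])=[\pi(x),\pi(v)]$. If $x\lessdot y$, then $\pi(x)=\pi(y)$ or $\pi(x)\lessdot\pi(y)$.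
- (b) If $x$ is the maximum of its class $\xi$, then $y\mapsto\pi(y)$ is a bijection from upper covers of $x$ to upper covers of $\xi$. Dually for minima and lower covers.
- (c) $x$ is the maximum (minimum) of its class if and only if none of its upper (lower) covers is contracted.
- (d) The JIs of $L/{\equiv}$ are the classes $[j]$ of the uncontracted JIs $j$, which are minima of their classes; the MIs are the classes $[m]$ of the MIs $m$ with $m\not\equiv m^*$, which are maxima of their classes. For such $j,m$, $[j]\le[m]$ if and only if $j\le m$.

*Proof.* (a) If $\pi(x)\le\pi(z)\le\pi(v)$, then $(z\vee x)\wedge v$ lies in $[x,v]$ and has the same image as $z$. The second claim is the case $v=y$. (b) If $y\gtrdot x$ then $\pi(y)\ne\xi$, so $\pi(y)\gtrdot\xi$ by (a). If $\eta\gtrdot\xi$ and $z\in\eta$, then $x\vee z\in\eta$; choose $x\lessdot y\le x\vee z$. Then $\xi<\pi(y)\le\eta$, so $\pi(y)=\eta$. If $\pi(y)=\pi(y')$ with $y\neq y'$, then $x=y\wedge y'$ has $\pi(x)=\pi(y)$, impossible. (c) Classes are intervals, so if $x$ is not the maximum of its class, some upper cover of $x$ is in the class. (d) The first two claims follow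 from (b) and (c), applied to the minimum of a class with one lower cover and to the maximum of a class with one upper cover. If $[j]\le[m]$, then $j\wedge m\equiv j$, and since $j$ is the minimum of its class, $j\wedge m=j$. $\square$

**Lemma 9 (intervals).** Let $I=[u,v]$ and let $\mathrm{Lab}(I)$ be the set of labels, in $L$, of the covers in $I$. Then
$$\mathrm{Lab}(I)=\{t\ \text{JI}: t\le v,\ u\le\kappa(t)\}.$$
The map $t\mapsto p_t=u\vee t$ is a bijection from $\mathrm{Lab}(I)$ to the JIs of $I$; the cover $(p_t)_*\lessdot p_t$ (lower cover taken in $I$) has label $t$ in $L$. With $\kappa_I$ the map $\kappa$ of the lattice $I$, $\kappa_I(p_t)=v\wedge\kappa(t)$, and $p_t\le\kappa_I(p_{t'})$ if and only if $t\le\kappa(t')$.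

*Proof.* If $x\lessdot y$ in $I$ has label $t$, then $t\le y\le v$ and $u\le x\le\kappa(t)$. Conversely let $t\le v$ and $u\le\kappa(t)$. Then $u\vee t_*\le\kappa(t)$, so $t\not\le u\vee t_*$. On a maximal chain from $u\vee t_*$ to $u\vee t\le v$ there is a cover $x\lessdot y$ with $t\le y$, $t\not\le x$; also $t_*\le x$. Its label is $t$.

Let $t$ label $x\lessdot y$ in $I$. Then $p_t\le y$. If $z\in I$ and $z<p_t$, then $z\not\ge t$, so $z\le x$ by the definition of the label as a minimum. So every such $z$ is $\le p_t\wedge x$, which lies in $I$ and is $<p_t$ as $t\not\le x$. Hence $p_t$ is JI in $I$ with lower cover $p_t\wedge x$, and this cover has label $t$ since $t\le p_t$, $t\not\le x$, $t_*\le p_t\wedge x$. In particular $t$ is recovered from $p_t$. Conversely, if $p$ is JI in $I$ with lower cover $p_*$ in $I$, and $t$ is the label of $p_*\lessdot p$, then $u\vee t\le p$ and $u\vee t\not\le p_*$, so $u\vee t=p$.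

The interval $I$ is a sublattice, hence semidistributive. If $z\in I$, $z\ge(p_t)_*$ and $z\not\ge p_t$, then $z\ge t_*$ and $z\not\ge t$, so $z\le v\wedge\kappa(t)$. On the other hand $(p_t)_*\ge t_*$ and $(p_t)_*\not\ge t$ give $(p_t)_*\le\kappa(t)$, so $v\wedge\kappa(t)\ge(p_t)_*$; and $v\wedge\kappa(t)\not\ge t$, so it is not $\ge p_t$. This proves the formula for $\kappa_I$. Finally $u\vee t\le v\wedge\kappa(t')$ if and only if $t\le\kappa(t')$, as $u\le\kappa(t')$, $u\le v$ and $t\le v$. $\square$

**Lemma 10 (a cell is a relation).** For an interval $I$ of $L$ and a congruence $\equiv$,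
$$\pi(I)\cong\mathcal L(N,\to),\qquad N=\{t\in\mathrm{Lab}(I): t\text{ not contracted}\}.$$

*Proof.* $\pi(I)$ is the quotient of $I$ by the restricted congruence. By Lemmas 5 and 9, this congruence contracts the JI $p_t$ of $I$ if and only if $\equiv$ contracts $t$. So by Lemma 8(d) its JIs are the classes $[p_t]$, $t\in N$. By Lemma 6 in $I$, the MIs of $I$ are the $\kappa_I(p_t)$, and the cover above $\kappa_I(p_t)$ has label $p_t$ in $I$; so it is contracted if and only if $t$ is. Hence the MIs of $\pi(I)$ are the $[\kappa_I(p_t)]$, $t\in N$. And $[p_t]\le[\kappa_I(p_{t'})]$ if and only if $t\le\kappa(t')$, that is, $t\not\to t'$. Apply Lemma 7. $\square$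

**Lemma 11 (atoms).** If $E$ is the label set of a set of upper covers of $u$, then $\varepsilon\not\to\varepsilon'$ for all $\varepsilon\neq\varepsilon'$ in $E$. Conversely, if $E$ is a set of JIs with $\varepsilon\not\to\varepsilon'$ for all $\varepsilon\ne\varepsilon'$ in $E$, and $u=\bigwedge_{\varepsilon\in E}\kappa(\varepsilon)$, then for each $\varepsilon\in E$, $u\lessdot u\vee\varepsilon$ is a cover with label $\varepsilon$.

*Proof.* The cover $y=u\vee\varepsilon$ satisfies $y\ge u\ge\varepsilon'_*$, and $y\not\ge\varepsilon'$, since otherwise $y$ would be above the different cover $u\vee\varepsilon'$. So $\varepsilon\le y\le\kappa(\varepsilon')$. Conversely, $\varepsilon_*\le\kappa(\varepsilon)$ and $\varepsilon_*\le\varepsilon\le\kappa(\varepsilon')$ for the others, so $\varepsilon_*\le u$; and $\varepsilon\not\le u$. Let $u\le z<u\vee\varepsilon$. Then $z\not\ge\varepsilon$ and $z\ge\varepsilon_*$, so $z\le\kappa(\varepsilon)$; and $z\le u\vee\varepsilon\le\kappa(\varepsilon')$ for the others. So $z=u$. $\square$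

**Lemma 12 (forcing).** For JIs $p\ne q$ write $p\,D\,q$ if there is $x$ with $p\le q\vee x$ and $p\not\le q_*\vee x$. Then $q\preceq p$ if and only if $(p,q)$ is in the reflexive-transitive closure of $D$. Moreover $p\,D\,q$ if and only if there is a JI $t$ with

- (E) $p\le\kappa(t)^*$ and $p\not\le\kappa(t)$;
- (F) $q_*\le\kappa(t)$ and $q\not\le\kappa(t)$.

*Proof.* **Step 1: $p\,D\,q$ implies $q\preceq p$.** If $q\equiv q_*$, then $p=p\wedge(q\vee x)\equiv p\wedge(q_*\vee x)\le p_*$, and by convexity of classes $p\equiv p_*$.

**Step 2: enough congruences exist.** Let $S$ be a set of JIs such that $p\,D\,q\in S$ implies $p\in S$. We construct a congruence contracting exactly $S$. Let $x\,\theta\,y$ if the same JIs outside $S$ lie below $x$ and $y$. This is compatible with meets. For joins, let $x^\circ$ be the join of the JIs outside $S$ below $x$. It suffices to show that if $j\notin S$ is JI and $j\le x\vee z$, then $j\le x^\circ\vee z$; for then $x\,\theta\,y$ gives $x^\circ=y^\circ$, and $j\le x\vee z$ implies $j\le y^\circ\vee z\le y\vee z$. Take $x'\le x$ minimal with $j\le x'\vee z$. Among the sets of JIs with join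 $x'$, choose one for which the set of JIs lying below some member has the fewest elements, and let $Q$ be the set of its maximal members, which generates the same set of JIs. For $q\in Q$, replacing $q$ by the JIs below $q_*$ makes this generated set smaller, as it loses $q$ itself; so the join becomes smaller than $x'$. With $w=\bigvee(Q\setminus\{q\})$ this says $q_*\vee w<x'$. By minimality of $x'$, $j\not\le q_*\vee w\vee z$, while $j\le q\vee w\vee z$. So $j=q$ or $j\,D\,q$, and in both cases $q\notin S$, because $j\notin S$. Hence every $q\in Q$ is $\le x^\circ$, so $x'\le x^\circ$ and $j\le x^\circ\vee z$. So $\theta$ is a congruence. If $j\notin S$, then $j$ itself distinguishes $j$ and $j_*$; if $j\in S$, the JIs outside $S$ below $j$ are all $\le j_*$. So $\theta$ contracts exactly $S$.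

**Step 3: the closure.** By Step 1 the closure of $D$ is contained in the forcing relation. Conversely, let $S$ be the set of all $p$ with $(p,q)$ in the closure. By Step 2 some congruence contracts exactly $S\ni q$; so $q\preceq p$ implies $p\in S$.

**Step 4: the criterion.** Given $t$, take $x=\kappa(t)$: $q_*\vee x=\kappa(t)\not\ge p$ and $q\vee x\ge\kappa(t)^*\ge p$. Conversely, let $x$ be as in the definition of $D$, and let $y\ge q_*\vee x$ be maximal with $p\not\le y$. All elements $>y$ are $\ge y\vee p$, so $y$ is MI and $p\le y^*$. Write $y=\kappa(t)$; this gives (E). And $q_*\le y$, while $q\le y$ would give $p\le q\vee x\le y$; this gives (F). $\square$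

## 9. Violated pairs, $\kappa$, and the explicit subarc order

From now on we identify an arc $\alpha=(i,j,A,B,r)$ with its JI, writing $J_\alpha$ for the tree when needed, and $\mathrm{inv}_\alpha=\mathrm{inv}(J_\alpha,\cdot,\cdot)$. Data of a named arc $\tau$ are written $i_\tau,j_\tau,A_\tau,B_\tau,r_\tau$. By definition $\mathrm{inv}_\alpha(p,q)>0$ if and only if $p\in\{i\}\cup B$, $q\in A\cup\{j\}$ and $p<q$, and then its value is $r$ if $p=i$ and $s_p$ if $p\in B$.

**The lower cover.** $(J_\alpha)_*$ has the same inversion numbers as $J_\alpha$, except $r-1$ at $(i,j)$. To see that this modified function $f$ is a tree, we check Lemma 1 on the triples containing $(i,j)$. For $(i,k,j)$ with $k\in A$: $f(i,k)=r>r-1$ and $f(k,j)=0$. With $k\in B$: $f(i,k)=0\le r-1$ and $f(k,j)=s_k$. With $s_k=0$ there is no condition. For $(i,j,c)$: $f(i,c)=0\le r-1$ and $f(j,c)=0$. For $(a,i,j)$: $f(a,i)=f(a,j)=0$. So $f$ is a tree; it differs from $J_\alpha$ by one unit, so it is covered by $J_\alpha$.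

**The mirror.** Reflecting trees gives an order-reversing bijection $\mu$ of $W_{\mathbf s}$ with $\mathrm{inv}(\mu T,a,c)=s_a-\mathrm{inv}(T,a,c)$. Put
$$\bar\alpha=(i,j,B,A,s_i+1-r).$$

**Definition (violated pair).** For arcs $\alpha=(i,j,A,B,r)$ and $\beta=(i',j',A',B',r')$, the pair $(p,q)$, $p<q$, is violated for $(\alpha,\beta)$ if $\mathrm{inv}_\alpha(p,q)+\mathrm{inv}_{\bar\beta}(p,q)>s_p$.

Each summand is at most $s_p$, so both must be positive. If both are positive, the sum exceeds $s_p$ automatically when $p\in B$ or $p\in A'$ (one summand is then $s_p$); when $p=i=i'$ the sum is $r+s_p+1-r'$. Hence: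

(V) $(p,q)$ is violated for $(\alpha,\beta)$ if and only if $p<q$, $p\in(\{i\}\cup B)\cap(\{i'\}\cup A')$, $q\in(A\cup\{j\})\cap(B'\cup\{j'\})$, and $r\ge r'$ in case $p=i=i'$.

**Lemma 13.** $\kappa(J_\alpha)=\mu(J_{\bar\alpha})$. Hence $\alpha\to\beta$ if and only if some pair is violated for $(\alpha,\beta)$. Also:

(K) a tree $X$ satisfies $X\le\kappa(\beta)$ if and only if $\mathrm{inv}_X(i',q)\le r'-1$ for all $q\in B'\cup\{j'\}$, and $\mathrm{inv}_X(p,q)=0$ for all $p\in A'$, $q\in B'\cup\{j'\}$ with $p<q$.

*Proof.* The tree $m=\mu(J_{\bar\alpha})$ is MI with $m^*=\mu((J_{\bar\alpha})_*)$, and $X\le m$ means $\mathrm{inv}_X+\mathrm{inv}_{\bar\alpha}\le s_p$ at all pairs $(p,q)$. By (V), the only violated pair for $(\alpha,\alpha)$ is $(i,j)$, with sum $s_i+1$. So $J_\alpha\not\le m$; lowering either summand by one at $(i,j)$ removes the violation, so $(J_\alpha)_*\le m$ and $J_\alpha\le m^*$. Lemma 6 gives $m=\kappa(J_\alpha)$. The rest is the definition of $\bar\beta$. $\square$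

Example. In the hexagon, $\alpha=(1,2,\varnothing,\varnothing,1)$ has $\bar\alpha=\alpha$, so $\kappa(\alpha)=\mu((1;00))=(0;11)$, as found before.

**Definition (restriction).** For $x<y$ in $\{i\}\cup A\cup B\cup\{j\}$ let $\alpha|[x,y]=(x,y,A\cap\,]x,y[,\,B\cap\,]x,y[,\,\rho)$ with $\rho=r$ if $x=i$, $\rho=1$ if $x\in A$, $\rho=s_x$ if $x\in B$. Write $\gamma\sqsubseteq\alpha$ if $\gamma=\alpha|[x,y]$ for some $x,y$.

Restrictions of restrictions are restrictions, and $\sqsubseteq$ is a partial order. Example: for $\mathbf s=(1,3,0)$ the arc $(1,3,\{2\},\varnothing,1)$ restricts on $[2,3]$ to $(2,3,\varnothing,\varnothing,1)$, while $(1,3,\varnothing,\{2\},1)$ restricts to $(2,3,\varnothing,\varnothing,3)$.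

**Lemma 14.** The subarc (forcing) order is $\sqsubseteq$. More precisely:

- (E) of Lemma 12 holds for $(p,t)=(\alpha,\tau)$ if and only if $\tau\sqsubseteq\alpha$, $i_\tau\in\{i\}\cup B$ and $j_\tau\in A\cup\{j\}$;
- (F) of Lemma 12 holds for $(q,t)=(\gamma,\tau)$ if and only if $\gamma\sqsubseteq\tau$, $i_\gamma\in\{i_\tau\}\cup A_\tau$ and $j_\gamma\in B_\tau\cup\{j_\tau\}$.

*Proof.* **Step 1: (E).** Since $\kappa(\tau)^*=\mu((J_{\bar\tau})_*)$, (E) says that the only violated pair for $(\alpha,\tau)$ is $(i_\tau,j_\tau)$, with sum $s_{i_\tau}+1$. Suppose this. By (V), $i_\tau\in\{i\}\cup B$ and $j_\tau\in A\cup\{j\}$. The sum is $\mathrm{inv}_\alpha(i_\tau,j_\tau)+s_{i_\tau}+1-r_\tau$, so $r_\tau=\mathrm{inv}_\alpha(i_\tau,j_\tau)$, which is $r$ if $i_\tau=i$ and $s_{i_\tau}$ if $i_\tau\in B$. If $b\in B\cap A_\tau$, then $(b,j_\tau)$ is violated; if $a\in A\cap B_\tau$, then $(i_\tau,a)$ is violated (if $i_\tau=i$, the entries are equal). Both contradict uniqueness, so neither exists, the sides agree on $]i_\tau,j_\tau[$, and $\tau=\alpha|[i_\tau,j_\tau]$. Conversely, under the stated condition $A_\tau\subseteq A$ and $B_\tau\subseteq B$,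 so (V) leaves only $p=i_\tau$, $q=j_\tau$; and $\mathrm{inv}_\alpha(i_\tau,j_\tau)=r_\tau$, so the sum is $s_{i_\tau}+1$.

**Step 2: (F).** It says that the only violated pair for $(\gamma,\tau)$ is $(i_\gamma,j_\gamma)$, with sum $s_{i_\gamma}+1$. Suppose this. By (V), $i_\gamma\in\{i_\tau\}\cup A_\tau$ and $j_\gamma\in B_\tau\cup\{j_\tau\}$. The sum condition reads $r_\gamma=r_\tau$ if $i_\gamma=i_\tau$, and $r_\gamma=1$ if $i_\gamma\in A_\tau$. If $k\in B_\gamma\cap A_\tau$, then $(k,j_\gamma)$ is violated; if $k\in A_\gamma\cap B_\tau$, then $(i_\gamma,k)$ is. So neither exists and $\gamma=\tau|[i_\gamma,j_\gamma]$. Conversely, under the stated condition $A_\gamma\subseteq A_\tau$ and $B_\gamma\subseteq B_\tau$, so (V) leaves only $(i_\gamma,j_\gamma)$, and the sum is $s_{i_\gamma}+1$.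

**Step 3: the order.** By Lemma 12, $\alpha\,D\,\gamma$ gives a $\tau$ with $\gamma\sqsubseteq\tau\sqsubseteq\alpha$, so $\gamma\sqsubset\alpha$. Conversely let $\gamma\sqsubset\alpha$. Put $i_\tau=i$ if $i_\gamma\in A$ and $i_\tau=i_\gamma$ otherwise; put $j_\tau=j$ if $j_\gamma\in B$ and $j_\tau=j_\gamma$ otherwise; let $\tau=\alpha|[i_\tau,j_\tau]$. Then $i_\tau\in\{i\}\cup B$ and $j_\tau\in A\cup\{j\}$, so (E) holds; $\gamma=\tau|[i_\gamma,j_\gamma]$, $i_\gamma\in\{i_\tau\}\cup A_\tau$ and $j_\gamma\in B_\tau\cup\{j_\tau\}$, so (F) holds. Hence $\alpha\,D\,\gamma$. So $D$ is the relation $\sqsupset$, and Lemma 12 finishes the proof. $\square$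

**Mirror symmetry.** The map $\alpha\mapsto\bar\alpha$ preserves $\sqsubseteq$: on a restriction starting at $x$ the entries $r$, $1$, $s_x$ become $s_i+1-r$, $s_x=s_x+1-1$ and $1=s_x+1-s_x$, as they should after exchanging the sides. It exchanges left and right arcs. Let $\mu(\equiv)$ be the image congruence. By Lemmas 5 and 6, $\equiv$ contracts $J_\alpha$ if and only if it contracts $\kappa(J_\alpha)\lessdot\kappa(J_\alpha)^*$. Applying $\mu$, this cover becomes $(J_{\bar\alpha})_*\lessdot J_{\bar\alpha}$. So $\mathcal A_{\mu(\equiv)}=\{\bar\alpha:\alpha\in\mathcal A_\equiv\}$. Hence (2) holds for $\equiv$ if and only if it holds for $\mu(\equiv)$, and likewise (3). As $W_{\mathbf s}/\mu(\equiv)$ is dual to $W_{\mathbf s}/{\equiv}$, the same is true of (1).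

**Lemma 15.** Let $t=(i,j,A,B,r)$, $k\in A\cup B$, $t_1=t|[i,k]$ and $t_2=t|[k,j]$. Then $J_t\le J_{t_1}\vee J_{t_2}$ and $\kappa(t)\ge\kappa(t_1)\wedge\kappa(t_2)$.

*Proof.* Let $z\ge J_{t_1},J_{t_2}$, and let $p\in\{i\}\cup B$, $q\in A\cup\{j\}$, $p<q$. We need $\mathrm{inv}_z(p,q)\ge\mathrm{inv}_t(p,q)$. If $q\le k$ it follows from $t_1$, and if $p\ge k$ from $t_2$ (when $p=k$, then $k\in B$ and the entry of $t_2$ is $s_k$). If $p<k<q$, then $\mathrm{inv}_z(k,q)\ge\mathrm{inv}_{t_2}(k,q)\ge1$, so (T) gives $\mathrm{inv}_z(p,q)\ge\mathrm{inv}_z(p,k)\ge\mathrm{inv}_{t_1}(p,k)=\mathrm{inv}_t(p,q)$. So $z\ge J_t$. The second claim is the first for $\bar t$, after applying $\mu$ and Lemma 13. $\square$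

## 10. The labels in a cell are tiled arcs

First we need what a cover $u\lessdot y$ with a given label says about the inversion numbers of $u$.

**Lemma 16.** Let $u\lessdot y$ have label $\varepsilon=(a,c,A,B,r)$. Then:

- (C1) $\mathrm{inv}_u(a,c)=r-1$;
- (C2) $\mathrm{inv}_u(p,a)=\mathrm{inv}_u(p,c)$ for all $p<a$;
- (C3) if $s_c>0$, there is no $q>c$ with $\mathrm{inv}_u(a,q)=r-1$ and $\mathrm{inv}_u(c,q)=s_c$.

*Proof.* (C1) holds since $(J_\varepsilon)_*\le u$ and $J_\varepsilon\not\le u$, and these two trees differ only at $(a,c)$. By Lemma 5, every arc $w$ with $J_w\le y$ and $J_w\not\le u$ satisfies $J_w\ge J_\varepsilon$, so $\mathrm{inv}_w(a,c)\ge r\ge1$. For (C2) and (C3) we construct arcs $w$ contradicting this.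

**Step 1: (C2).** If $\mathrm{inv}_u(p,a)<\mathrm{inv}_u(p,c)$, then (P) gives $\mathrm{inv}_u(a,c)=s_a>r-1$, against (C1). Suppose $l:=\mathrm{inv}_u(p,a)>\mathrm{inv}_u(p,c)$. As $\mathrm{inv}_y(a,c)\ge r>0$, (T) gives $\mathrm{inv}_y(p,c)\ge\mathrm{inv}_y(p,a)\ge l$. Let $w=(p,c,A_w,B_w,l)$ with
$$A_w=\{e\in\,]p,c[\,: s_e\neq0,\ \mathrm{inv}_y(p,e)\ge l\}$$
and $B_w$ the other nonzero positions of $]p,c[$. For $b\in B_w$ we have $\mathrm{inv}_y(p,b)<l$, so (P) gives $\mathrm{inv}_y(b,c)=s_b$, and $\mathrm{inv}_y(b,e)=s_b$ for $b<e\in A_w$. So $J_w\le y$. And $J_w\not\le u$, as $\mathrm{inv}_u(p,c)<l$. But $a\in A_w$, so $\mathrm{inv}_w(a,c)=0$, a contradiction.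

**Step 2: (C3).** Suppose such a $q$ exists. As $\mathrm{inv}_y(c,q)=s_c>0$, (T) gives $\mathrm{inv}_y(a,q)\ge\mathrm{inv}_y(a,c)\ge r$. Let
$$X=\{c\}\cup\{e\in\,]c,q[\,: s_e\ne0,\ \mathrm{inv}_y(c,e)<s_c\},$$
and $w=(a,q,A_w,B_w,r)$ with $A_w=\{e\in\,]a,q[\,: s_e\ne0,\ \mathrm{inv}_y(a,e)\ge r,\ e\notin X\}$. To see that $J_w\le y$, let $b\in B_w$ and let $f>b$ be $q$ or an element of $A_w$; we need $\mathrm{inv}_y(b,f)=s_b$.

- If $\mathrm{inv}_y(a,b)<r$, then $\mathrm{inv}_y(a,b)<\mathrm{inv}_y(a,f)$ and (P) applies.
- If $b=c$, then $\mathrm{inv}_y(c,f)=s_c$, by assumption for $f=q$ and because $f\notin X$ otherwise.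
- If $b\in X$ and $b>c$, then $\mathrm{inv}_y(c,b)<s_c=\mathrm{inv}_y(c,f)$ and (P) applies.

So $J_w\le y$, and $J_w\not\le u$ since $\mathrm{inv}_u(a,q)=r-1$. But $c\in B_w$, so $\mathrm{inv}_w(a,c)=0$, a contradiction. $\square$

For the rest of these notes, $Y\ne\varnothing$ is a set of upper covers of $u$ in $W_{\mathbf s}$, $E$ is its label set, $v=\bigvee Y$ and $I=[u,v]$.

**Definition (tiled arc).** An arc $t=(i,j,A,B,r)$ is $E$-tiled if there are $i=c_0<c_1<\dots<c_m=j$ in $\{i\}\cup A\cup B\cup\{j\}$ such that all tiles $t|[c_{x-1},c_x]$ are in $E$. The points $c_1,\dots,c_{m-1}$ are the joints; each is nonzero and lies on a side, $A$ or $B$. Let $\Lambda(E)$ be the set of $E$-tiled arcs.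

Example. For $\mathbf s=(1,1,0,0)$ and $u=\hat 0$ with all three covers, $E=\{(1,2,\varnothing,\varnothing,1),(2,3,\varnothing,\varnothing,1),(2,4,\varnothing,\varnothing,1)\}$. The four arcs from $1$ to $3$ or $4$ are tiled with the joint $2$ on side $A$ or $B$. So all seven arcs are in $\Lambda(E)$.

**Proposition 17.** $\mathrm{Lab}(I)=\Lambda(E)$.

*Proof.* **Step 1: tiled arcs are labels.** By Lemma 15 and induction on the number of tiles, $J_t$ is at most the join of its tiles, hence $\le v$; and $\kappa(t)$ is at least the meet of the $\kappa$'s of its tiles, hence $\ge u$ by Lemma 6. Lemma 9 gives $t\in\mathrm{Lab}(I)$.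

**Step 2: find one tile inside a label.** Let $t=(i,j,A,B,r)\in\mathrm{Lab}(I)$, that is, $t\le v$ and $u\le\kappa(t)$. We show by induction on $j-i$ that $t$ is tiled. If $\varepsilon\le\kappa(t)$ for all $\varepsilon\in E$, then $v=u\vee\bigvee E\le\kappa(t)$, contradicting $t\le v$. So some $\varepsilon\in E$ has $\varepsilon\not\le\kappa(t)$, while $\varepsilon_*\le u\le\kappa(t)$. This is (F), so by Lemma 14, $\varepsilon\sqsubseteq t$, $a:=i_\varepsilon\in\{i\}\cup A$ and $c:=j_\varepsilon\in B\cup\{j\}$.

**Step 3: the part to the left of the tile is a label.** Suppose $a\ne i$ and put $t_1=t|[i,a]$. As $a\in A$, $J_{t_1}\le J_t\le v$. We verify (K) to get $u\le\kappa(t_1)$. For the upper positions $q\in B\cap\,]i,a[$ the conditions are among those for $t$. For the upper position $a$: by (C2), $\mathrm{inv}_u(p,a)=\mathrm{inv}_u(p,c)$ for $p<a$, and as $c\in B\cup\{j\}$, (K) for $t$ bounds this by $r-1$ if $p=i$ and by $0$ if $p\in A$. So $t_1\in\mathrm{Lab}(I)$.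

**Step 4: the part to the right of the tile is a label.** Suppose $c\neq j$ and put $t_2=t|[c,j]$. As $c\in B$, its entry is $s_c$, and $J_{t_2}\le J_t\le v$. In (K) for $t_2$, the conditions with $p\in A$ are among those for $t$. What remains is $\mathrm{inv}_u(c,q)\le s_c-1$ for $q\in(B\cap\,]c,j[)\cup\{j\}$. Suppose $\mathrm{inv}_u(c,q)=s_c>0$. Then (T) and (C1) give $\mathrm{inv}_u(a,q)\ge\mathrm{inv}_u(a,c)=r_\varepsilon-1$. By (K) for $t$, $\mathrm{inv}_u(a,q)\le r-1=r_\varepsilon-1$ if $a=i$, and $\mathrm{inv}_u(a,q)=0=r_\varepsilon-1$ if $a\in A$. So $\mathrm{inv}_u(a,q)=r_\varepsilon-1$, contradicting (C3). So $t_2\in\mathrm{Lab}(I)$.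

By induction $t_1$ and $t_2$, when present, are tiled. Together with the tile $\varepsilon$ they tile $t$. $\square$

**Lemma 18.** There is no $\to$ between distinct elements of $E$. Therefore:

- (S1) distinct elements of $E$ have distinct upper ends, so the tiling of a tiled arc is unique;
- (S2) if $(c,e,A,B,r)$ and $(c,f,A',B',r)$ are in $E$ with $e<f$, then $s_e=0$, $A=A'\cap\,]c,e[$ and $B=B'\cap\,]c,e[$.

*Proof.* The first sentence is Lemma 11. (S1) Let $\varepsilon=(i,j,A,B,r)\neq\varepsilon'=(i',j,A',B',r')$ be in $E$. If $i<i'$, then $i'\in B$ makes $(i',j)$ violated for $(\varepsilon,\varepsilon')$ and $i'\in A$ makes it violated for $(\varepsilon',\varepsilon)$. If $i=i'$, then $(i,j)$ is violated in one of the two orders. Each case is a contradiction. So, starting from the upper end of a tiled arc, the last tile is determined, then the one before, and so on. (S2) Call the two arcs $\varepsilon,\varepsilon'$. If $s_e\ne0$, then $e\in B'$ gives $\varepsilon\to\varepsilon'$ and $e\in A'$ gives $\varepsilon'\to\varepsilon$, both via $(c,e)$. If $k\in A\cap B'$, then $\varepsilon\to\varepsilon'$ via $(c,k)$; if $k\in B\cap A'$,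 then $\varepsilon'\to\varepsilon$ via $(c,k)$. $\square$

## 11. The relation $\to$ on tiled arcs

**Lemma 19.** Let $t=(i,j,A,B,r)$ and $t'=(i',j',A',B',r')$ be in $\Lambda(E)$. Then $t\to t'$ if and only if there are $p<q$, endpoints of tiles of both $t$ and $t'$, such that $t,t'$ have the same tiles between $p$ and $q$ and the same sides at the joints in $]p,q[$, and: $p=i$ or $p\in B$; $q=j$ or $q\in A$; $p=i'$ or $p\in A'$; $q=j'$ or $q\in B'$.

*Proof.* If such $p,q$ exist, $(p,q)$ is violated by (V): in case $p=i=i'$, the common first tile has entry $r=r'$. So $t\to t'$ by Lemma 13. Now suppose $t\to t'$.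

**Step 1: choose a shortest violated pair.** Let $(p,q)$ be violated for $(t,t')$ with $q-p$ minimal. The nonzero $k\in\,]p,q[$ lie on the same side in $t$ and $t'$: if $k\in A\cap B'$, then $(p,k)$ is violated, and if $k\in B\cap A'$, then $(k,q)$ is. Let $p=z_0<\dots<z_g=q$, where $z_1,\dots,z_{g-1}$ are the points of $]p,q[$ that are joints of $t$ or of $t'$. Let $\varepsilon_x,\varepsilon'_x$ be the tiles of $t,t'$ containing $[z_{x-1},z_x]$.

**Step 2: two local conditions.** Say that $z_{x-1}$ is left-good if $z_{x-1}\in(\{i_{\varepsilon_x}\}\cup B_{\varepsilon_x})\cap(\{i_{\varepsilon'_x}\}\cup A_{\varepsilon'_x})$, with $r_{\varepsilon_x}\ge r_{\varepsilon'_x}$ when $z_{x-1}$ is the lower end of both. Say that $z_x$ is right-good if $z_x\in(A_{\varepsilon_x}\cup\{j_{\varepsilon_x}\})\cap(B_{\varepsilon'_x}\cup\{j_{\varepsilon'_x}\})$. If both hold, $(z_{x-1},z_x)$ is violated for $(\varepsilon_x,\varepsilon'_x)$, so $\varepsilon_x=\varepsilon'_x$ by Lemma 18, and since $A_{\varepsilon_x}\cap B_{\varepsilon_x}=\varnothing$, $z_{x-1}$ and $z_x$ are its two ends.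

**Step 3: every $z_{x-1}$ is left-good.** For $x=1$ the membership follows from (V). If $p$ is the lower end of both tiles, then $r_{\varepsilon_1}$ is $r$ (if $p=i$) or $s_p$ (if $p\in B$), and $r_{\varepsilon'_1}$ is $r'$ (if $p=i'$) or $1$ (if $p\in A'$); in all four combinations $r_{\varepsilon_1}\ge r_{\varepsilon_1'}$, using $r\ge r'$ from (V) in the first. Now let $z_{x-1}$ be left-good and $z=z_x<q$.

- (a) If $z$ is a joint of both, it is the lower end of both next tiles. Their entries agree, being $1$ on side $A$ and $s_z$ on side $B$, and the side is the same by Step 1. So $z$ is left-good for $x+1$. Here $z$ is also right-good for $x$, as the upper end of both tiles, so $\varepsilon_x=\varepsilon_x'$.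
- (b) If $z$ is a joint of $t$ only, it is interior to $\varepsilon'_x=\varepsilon'_{x+1}$. If $z\in B'$, then $z$ is right-good for $x$, so $\varepsilon_x=\varepsilon'_x$ would have $z$ both as an end and as an interior point, which is absurd. So $z\in A'$, and $z=i_{\varepsilon_{x+1}}\in A_{\varepsilon'_{x+1}}$ is left-good for $x+1$.
- (c) If $z$ is a joint of $t'$ only, it is interior to $\varepsilon_x=\varepsilon_{x+1}$. If $z\in A$, then $z$ is right-good for $x$, absurd as before. So $z\in B$, and $z=i_{\varepsilon'_{x+1}}\in B_{\varepsilon_{x+1}}$ is left-good for $x+1$.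

**Step 4: descend from $q$.** By (V), $z_g=q$ is right-good. So $\varepsilon_g=\varepsilon'_g$, with ends $z_{g-1}$ and $q$. If $g>1$, then $z_{g-1}$ is a joint of both, and by (a) $\varepsilon_{g-1}=\varepsilon'_{g-1}$; by Step 2 its ends are $z_{g-2}$ and $z_{g-1}$. Continuing down to $z_0=p$, we see that $p,q$ are endpoints of tiles of both arcs and that the tiles between them agree. The sides agree by Step 1, and the conditions at $p$ and $q$ are those of (V). $\square$

## 12. A regular quotient satisfies (2) and (3)

If none of the covers $u\lessdot y$, $y\in Y$, is contracted, then by Lemma 8, $\pi(I)=[\pi(u),\bigvee\pi(Y)]$ is a cellular interval of the quotient. By Lemma 10 and Proposition 17 it is isomorphic to $\mathcal L(\Lambda(E)\cap\mathcal A_\equiv,\to)$. This is how we produce cells.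

Smallest instance. Let $\mathbf s=(1,1,1,1)$ and $\alpha=(1,4,\{2\},\{3\},1)$. No other arc lies above $\alpha$, so some congruence contracts only $J_\alpha$. As a word $J_\alpha=2413$, with lower cover $2143$. These two words form a class with lower neighbors $1243$, $2134$ and upper neighbors $4213$, $2431$, while the identity has three neighbors. The general argument reduces to this shape.

**Proposition 20.** If (2) fails, then (1) fails.

*Proof.* **Step 1: choose a cell.** Let $\alpha=(i,j,A,B,r)$ be a minimal arc of the complement of $\mathcal A_\equiv$ with $A,B\ne\varnothing$. Let $k_1<\dots<k_m$ be the elements of $A\cup B$ (so $m\ge2$), $k_0=i$, $k_{m+1}=j$, and $E=\{\alpha|[k_{x-1},k_x]:1\le x\le m+1\}$. These arcs have empty sides and distinct lower ends, so by (V) there is no $\to$ between distinct ones. Lemma 11 gives $u$ and $Y$ with label set $E$. The elements of $E$ are proper subarcs of $\alpha$, so $E\subseteq\mathcal A_\equiv$. Let $N=\Lambda(E)\cap\mathcal A_\equiv$; then $\pi(I)\cong\mathcal L(N,\to)$ is a cellular interval.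

**Step 2: identify it with a quotient of a weak order on permutations.** Send $k_x\mapsto x+1$. Arcs in $\Lambda(E)$ with a given lower end all have the same $r$-entry, that of the first tile. So forgetting this entry (replacing it by $1$) embeds $\Lambda(E)$ in the set of arcs of $W_{(1^{m+2})}$, where $(1^{m+2})=(1,\dots,1)$. By (V) the embedding is compatible with $\to$, and it is compatible with restriction. Every restriction of an arc of $\Lambda(E)$ is tiled by a run of its tiles, so $N$ becomes a down set. With $\equiv'$ the congruence of $W_{(1^{m+2})}$ given by $\mathcal A_{\equiv'}=N$, Lemma 10 for the whole lattice $W_{(1^{m+2})}$ gives $\pi(I)\cong W_{(1^{m+2})}/{\equiv'}$. The image $\alpha'=(1,h,A',B',1)$ of $\alpha$, with $h=m+2$, is not in $N$, while all its proper subarcs are in $N$.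

**Step 3: labels in words.** As in Section 1, elements are words with $\mathrm{inv}(a,c)=1$ if and only if $c$ precedes $a$. For $x<y$ the cover $\cdots xy\cdots\lessdot\cdots yx\cdots$ has label $(x,y,A'',B'',1)$, where $A''$ (resp. $B''$) is the set of $k\in\,]x,y[$ to the left (resp. right) of $x,y$: in the upper word, $y$ and the elements of $A''$ precede $x$ and precede the elements of $B''$, so the JI of this arc is below the upper word; in the lower word only $(x,y)$ is missing.

**Step 4: compare two degrees.** Write $A'=\{a_1<\dots<a_p\}$ and $B'=\{b_1<\dots<b_q\}$, with $p,q\ge1$ and $p+q=m$. Then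
$$J_{\alpha'}=a_1\cdots a_p\,h\,1\,b_1\cdots b_q\ \equiv'\ (J_{\alpha'})_*=a_1\cdots a_p\,1\,h\,b_1\cdots b_q .$$
The descents of $(J_{\alpha'})_*$ are $a_p1$ and $hb_1$, so its lower covers have labels $\alpha'|[1,a_p]$ and $\alpha'|[b_1,h]$. The ascents of $J_{\alpha'}$ are $a_xa_{x+1}$, $a_ph$, $1b_1$, $b_xb_{x+1}$, so its upper covers have labels $\alpha'|[a_x,a_{x+1}]$, $\alpha'|[a_p,h]$, $\alpha'|[1,b_1]$, $\alpha'|[b_x,b_{x+1}]$. (In each case the elements between the two letters stand on the side prescribed by $\alpha'$: the $a$'s left, the $b$'s right.) All these are proper subarcs of $\alpha'$, hence not contracted. By Lemma 8, the class of $J_{\alpha'}$ has minimum $(J_{\alpha'})_*$ and maximum $J_{\alpha'}$, and its degree is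
$$2+(p-1)+1+1+(q-1)=m+2 .$$
The identity has $m+1$ upper covers, labelled $\alpha'|[x,x+1]$, which are proper subarcs; none is contracted, so its class has degree $m+1$. So the cellular interval $\pi(I)$ is not regular. $\square$

**Proposition 21.** If (3) fails, then (1) fails.

*Proof.* **Step 1: choose a cell.** By mirror symmetry we may assume that $\beta=(i,j,\{c\},\varnothing,r)$ and $\beta'=(i,j',\{c\},\varnothing,r)$ are in $\mathcal A_\equiv$, with indices as in (3). Let
$$E=\{(i,c,\varnothing,\varnothing,r),\ (c,j,\varnothing,\varnothing,1),\ (c,j',\varnothing,\varnothing,1)\}.$$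
These are restrictions of $\beta,\beta'$, hence in $\mathcal A_\equiv$. By (V) there is no $\to$ between distinct ones: the first has a different lower end from the others, and the last two have different upper ends and empty sides. Take $u,Y$ from Lemma 11.

**Step 2: identify it with a quotient of $W_{(1,1,0,0)}$.** The only possible joint is $c$. So $\Lambda(E)$ consists of $E$, $\beta$, $\beta'$ and, if $s_c=1$, also $(i,j,\varnothing,\{c\},r)$ and $(i,j',\varnothing,\{c\},r)$; a joint on side $B$ needs a tile with entry $s_c$. Sending $(i,c,j,j')\mapsto(1,2,3,4)$ and $r\mapsto1$ embeds $\Lambda(E)$ in the arcs of $W_{(1,1,0,0)}$, compatibly with $\to$ and restriction. So $N=\Lambda(E)\cap\mathcal A_\equiv$ becomes a down set containing $E,\beta,\beta'$, and by Lemma 10, $\pi(I)\cong W_{(1,1,0,0)}/{\equiv'}$ with $\mathcal A_{\equiv'}=N$.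

**Step 3: compare two degrees.** Let $X=(1;10,10)$ in the notation of Section 6. Elements below $X$ have $v,w\in\{00,10\}$ if $e=1$, and $v=w=00$ if $e=0$. So $X$ has exactly two lower covers. The cover $(1;00,10)\lessdot X$ has label $\beta$, since $J_\beta=(1;10,00)\le X$, $J_\beta\not\le(1;00,10)$ and $(J_\beta)_*=(1;00,00)\le(1;00,10)$; likewise $(1;10,00)\lessdot X$ has label $\beta'$. Elements above $X$ have $e=1$ and $v,w\in\{10,11\}$, so $X$ has exactly two upper covers, $(1;11,10)$ and $(1;10,11)$. Their labels are $(2,3,\varnothing,\varnothing,1)$ and $(2,4,\varnothing,\varnothing,1)$, whose JIs are $(0;01,00)$ and $(0;00,01)$. None of the four labels is contracted, so the class of $X$ is $\{X\}$, of degree $4$. The bottom has exactly three upper covers, labelled by $E$, none contracted, so its class has degree $3$. So the cellular interval $\pi(I)$ is not regular. $\square$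

Propositions 20 and 21 prove that (1) implies (2) and (3).

## 13. A string algebra for each cell

For the converse we use representations of quivers; here is the vocabulary. Let $k$ be an algebraically closed field, $Q$ a finite quiver and $\mathcal I$ an ideal of $kQ$ generated by paths of length at least $2$ and containing all sufficiently long paths. Then $\Gamma=kQ/\mathcal I$ is a finite-dimensional monomial algebra; its modules are the finite-dimensional representations of $Q$ on which the paths in $\mathcal I$ act as zero, and its simple modules correspond to the vertices.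

**Definition (string algebra, strings).** $\Gamma$ is a string algebra if each vertex has at most two incoming and at most two outgoing arrows, and for each arrow there is at most one arrow that can follow it so that the path of length $2$ is not in $\mathcal I$, and at most one that can precede it so that the path of length $2$ is not in $\mathcal I$. A string is a walk along arrows and inverse arrows in which no letter is followed by its own inverse and no directed subpath, read in either direction, is in $\mathcal I$; a single vertex is a string. Strings are taken up to inversion. The string module $M_w$ has one basis vector for each vertex occurrence in $w$, and arrows move basis vectors along the letters of $w$. A band is a cyclic string all of whose powers are strings (and which is not itself a proper power).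

Example. Let $Q$ have vertices $\varepsilon,\varepsilon'$ and arrows $\varepsilon\to\varepsilon'$, $\varepsilon'\to\varepsilon$, and let both paths of length $2$ be zero. There are four strings: $\varepsilon$, $\varepsilon'$ and the two arrows. We shall see that this is the algebra of the hexagon.

We now prove that (2) and (3) imply (1). First a more general form of (3).

**Lemma 22.** (3) implies the following condition.

(3′) There are no arcs $(i,j,A,B,r),(i,j',A',B',r)\in\mathcal A_\equiv$ with $j<j'$, $s_j=0$, $A=A'\cap\,]i,j[$, $B=B'\cap\,]i,j[$ and $A\cup B\ne\varnothing$.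

*Proof.* Given such a pair, let $c=\max(A\cup B)$, let $i_0$ be the largest element of $\{i\}\cup A\cup B$ below $c$, and let $j_0$ be the smallest element $>j$ of $A'\cup B'\cup\{j'\}$. Restrict the two arcs to $[i_0,j]$ and $[i_0,j_0]$. The results are in the down set $\mathcal A_\equiv$, have the same $r$-entry, and have $c$ as only inner nonzero position (as $s_j=0$), on the same side. This violates (3) for the indices $i_0<c<j<j_0$. $\square$

From here on assume (2) and (3).

**Step 1: the cell to be treated.** By mirror symmetry it suffices to treat cellular intervals $[\xi,\bigvee H]$ of $W_{\mathbf s}/{\equiv}$, with $H\ne\varnothing$ a set of upper covers of $\xi$: those of the dual form for $\equiv$ are of this form for $\mu(\equiv)$, which also satisfies (2) and (3). Let $u$ be the maximum of the class $\xi$ and $Y$ the set of upper covers of $u$ corresponding to $H$ by Lemma 8(b). With $I=[u,\bigvee Y]$ and label set $E$, none of the covers in $Y$ is contracted, so $E\subseteq\mathcal A_\equiv$; also $|E|=|H|$, and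
$$[\xi,\textstyle\bigvee H]=\pi(I)\cong\mathcal L(N,\to),\qquad N=\Lambda(E)\cap\mathcal A_\equiv .$$
$N$ is closed under restriction to runs of consecutive tiles.

**Step 2: the quiver.** For $\varepsilon,\varepsilon'\in E$ with $j_\varepsilon=i_{\varepsilon'}=c$, call $\varepsilon'$ a child of $\varepsilon$ and $\varepsilon$ the parent of $\varepsilon'$. By (S1) a parent is unique. Let $\varepsilon\cup_A\varepsilon'$ (defined if $r_{\varepsilon'}=1$) and $\varepsilon\cup_B\varepsilon'$ (defined if $r_{\varepsilon'}=s_c$) be the arcs with tiles $\varepsilon,\varepsilon'$ and joint $c$ on side $A$, resp. $B$. Let $Q$ have vertex set $E$ and the arrows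

- $\varepsilon\xrightarrow{A}\varepsilon'$ (to a child) if $r_{\varepsilon'}=1$ and $\varepsilon\cup_A\varepsilon'\in N$;
- $\varepsilon'\xrightarrow{B}\varepsilon$ (to the parent) if $r_{\varepsilon'}=s_c$ and $\varepsilon\cup_B\varepsilon'\in N$.

**Step 3: each vertex $\varepsilon$ has at most one child with an $A$-arrow and at most one child with a $B$-arrow.** This is where (3) enters. If two children of $\varepsilon$ had $A$-arrows, both would have $r$-entry $1$. Their upper ends are distinct by (S1), say $e<f$; by (S2), $s_e=0$ and their sides agree on $]c,e[$. The two arcs $\varepsilon\cup_A\cdot$ are in $\mathcal A_\equiv$, have the same lower end and $r$-entry, upper ends $e<f$ with $s_e=0$, agreeing sides, and the inner point $c$. This contradicts (3′). The same argument works for $B$-arrows, where both $r$-entries are $s_c$.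

So each vertex has at most two incoming arrows, an $A$-arrow from its parent and a $B$-arrow from a child, and at most two outgoing ones, a $B$-arrow to its parent and an $A$-arrow to a child.

**Step 4: the relations.** Let $\mathcal I$ be generated by

- (R1) the paths of length $2$ that enter a vertex from a child and leave it to a child;
- (R2) the paths of length $2$ that enter a vertex from its parent and leave it to its parent;
- (R3) the monotone directed paths of length $\ge2$ (all steps $A$-arrows to children, or all steps $B$-arrows to parents) whose corresponding tiled arc, with all joints on side $A$, resp. $B$, is not in $\mathcal A_\equiv$.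

A path avoiding (R1) and (R2) is monotone, so it visits distinct vertices. Hence all long paths are in $\mathcal I$, and $\Gamma=kQ/\mathcal I$ is a finite-dimensional monomial algebra. An arrow entering a vertex from the parent can be continued only to a child, and by Step 3 by at most one arrow; an arrow entering from a child can be continued only to the parent. Dually, an arrow leaving to a child can be preceded only by the arrow from the parent, and an arrow leaving to the parent only by the one $B$-arrow from a child. So $\Gamma$ is a string algebra.

**Step 5: strings are monotone.** We claim that at each inner vertex a string passes from the parent side to the child side or vice versa. If the two letters at the vertex form a directed path, this is the absence of (R1) and (R2). If both arrows enter the vertex, they are distinct, so one is the $A$-arrow from the parent and the other the $B$-arrow from a child. If both leave, one goes to the parent and the other to a child. So, up to inversion, a string is a chain $\varepsilon_1,\dots,\varepsilon_m$ in which each $\varepsilon_{x+1}$ is a child of $\varepsilon_x$, with a choice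 of an existing arrow, that is, of a side, at each joint, and with no subpath of type (R3). Such a chain with sides is an arc $t\in\Lambda(E)$: the entry of $\varepsilon_{x+1}$ is $1$ at a joint on side $A$ and $s_c$ at a joint $c$ on side $B$, as restriction requires. By uniqueness of tilings, different strings give different arcs.

**Step 6: the strings are exactly the arcs of $N$.** This is where (2) enters. If $t\in N$, all restrictions of $t$ to runs of tiles are in $N$; so the arrows exist and no subpath is of type (R3), and $t$ is a string. Conversely, suppose $t\in\Lambda(E)$ comes from a string but $t\notin\mathcal A_\equiv$. Choose a minimal arc $\beta$ of the complement of $\mathcal A_\equiv$ with $\beta\sqsubseteq t$. By (2) it is a left or a right arc. Let $c_0<\dots<c_m$ be the endpoints of the tiles of $t$, let $x$ be maximal with $c_x\le i_\beta$ and $y$ minimal with $c_y\ge j_\beta$. Then $\beta\sqsubseteq\gamma:=t|[c_x,c_y]$, so $\gamma\notin\mathcal A_\equiv$. The joints $c_{x+1},\dots,c_{y-1}$ of $\gamma$ lie in $]i_\beta,j_\beta[$, hence in $A_\beta\cup B_\beta$, hence all on the same side.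

- If $y=x+1$, then $\gamma\in E\subseteq\mathcal A_\equiv$, a contradiction.
- If $y=x+2$, then $\gamma\in N$ because the arrow at its joint exists, a contradiction.
- If $y\ge x+3$, then $\gamma$ gives a monotone directed subpath of type (R3) of the string, a contradiction.

So $t\in\mathcal A_\equiv$ and $t\in N$.

**Step 7: the indecomposable modules.** Strings are monotone, so none is cyclic and there are no bands; there are finitely many strings. By Butler–Ringel (Comm. Algebra 15 (1987)), $\Gamma$ is representation-finite and its indecomposable modules are, up to isomorphism, the string modules $M_t$, $t\in N$.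

Example. For the trivial congruence of the hexagon and $u$ the bottom, $E=\{\varepsilon,\varepsilon'\}$ with $\varepsilon=(1,2,\varnothing,\varnothing,1)$ and $\varepsilon'=(2,3,\varnothing,\varnothing,1)$. Both arrows exist, as $r_{\varepsilon'}=1=s_2$, and (R1), (R2) kill both paths of length $2$. This is the algebra above; its four strings are the four arcs. By contrast, for $\mathbf s=(1,1,0,0)$ and the trivial congruence, $(1,2,\varnothing,\varnothing,1)$ has $A$-arrows to two children, and the walk $(2,3,\varnothing,\varnothing,1)\leftarrow(1,2,\varnothing,\varnothing,1)\to(2,4,\varnothing,\varnothing,1)$ contains no directed path of length $2$. No relation excludes it, and it is not an arc: Step 5 fails exactly there.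

## 14. Homomorphisms, torsion classes, and the degree

We keep the notation of Section 13.

**Step 8: $\mathrm{Hom}(M_t,M_{t'})\ne0$ if and only if $t\to t'$.** By Crawley-Boevey (*Maps between representations of zero-relation algebras*, J. Algebra 126 (1989)), $\mathrm{Hom}(M_t,M_{t'})$ has a basis indexed by the pairs consisting of a factor substring of $t$ and an equal submodule substring of $t'$. Here a substring is a run of tiles, from $p$ to $q$ say. It spans a submodule of the string module if the adjacent arrows point into it, and it is the support of a factor module if the adjacent arrows point away from it.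

At a joint on side $A$ the arrow goes from the tile on the left (the parent) to the tile on the right (the child); on side $B$ it goes from right to left. So the run from $p$ to $q$ is a factor substring of $t$ if and only if ($p=i$ or $p\in B$) and ($q=j$ or $q\in A$). It is a submodule substring of $t'$ if and only if ($p=i'$ or $p\in A'$) and ($q=j'$ or $q\in B'$). Two runs are equal as strings if and only if they have the same tiles and the same sides at the inner joints. These are the conditions of Lemma 19.

**Step 9: the cell is the poset of torsion classes of $\Gamma$.** A torsion class $\mathcal T$ is a full subcategory of the finite-dimensional $\Gamma$-modules closed under isomorphism, quotients and extensions. For a class $\mathcal X$ of modules let $\mathcal X^\perp=\{M:\mathrm{Hom}(X,M)=0\ \forall X\in\mathcal X\}$ and ${}^\perp\mathcal X=\{M:\mathrm{Hom}(M,X)=0\ \forall X\in\mathcal X\}$. Every module $M$ has a largest submodule $M_0$ in $\mathcal T$, because sums of submodules in $\mathcal T$ are quotients of direct sums. We have $M/M_0\in\mathcal T^\perp$: the image of a map from $\mathcal T$ to $M/M_0$ is in $\mathcal T$,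 its preimage in $M$ is an extension, so it is in $\mathcal T$ and equals $M_0$. Hence $\mathcal T={}^\perp(\mathcal T^\perp)$: if $M$ has no nonzero map to $\mathcal T^\perp$, then $M\to M/M_0$ is zero and $M=M_0$. Both $\mathcal T$ and $\mathcal T^\perp$ are closed under direct sums and summands, so they are determined by their indecomposables. If $M\subseteq N$ is the set of $t'$ with $M_{t'}\in\mathcal T^\perp$, then by Step 8
$$\{t\in N: M_t\in\mathcal T\}=\{t\in N: t\not\to t'\text{ for all }t'\in M\}\in\mathcal L(N,\to).$$
Conversely ${}^\perp\{M_{t'}:t'\in M\}$ is closed under quotients and extensions, so it is a torsion class, for every $M\subseteq N$; its indecomposables form the set of $\mathcal L(N,\to)$ defined by $M$. So $\mathcal T\mapsto\{t: M_t\in\mathcal T\}$ is an isomorphism of posets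
$$\mathrm{tors}\,\Gamma\cong\mathcal L(N,\to)\cong[\xi,\textstyle\bigvee H].$$

**Step 10: regularity.** Write $|\Gamma|$ for the number of simple modules and $\tau$ for the Auslander–Reiten translation. A basic support $\tau$-tilting pair is a pair $(M,P)$ of basic modules with $P$ projective, $\mathrm{Hom}(M,\tau M)=0$, $\mathrm{Hom}(P,M)=0$, and $|\Gamma|$ indecomposable summands in total; it is almost complete if the total is $|\Gamma|-1$ instead. (For $\Gamma=k$ the pairs are $(k,0)$ and $(0,k)$, corresponding to the torsion classes of all modules and of zero: one edge, which is $1$-regular.) Since $\Gamma$ is representation-finite, all its torsion classes are functorially finite. By Adachi–Iyama–Reiten (*τ-tilting theory*, Compositio Math. 150 (2014)):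

- functorially finite torsion classes ordered by inclusion correspond to basic support $\tau$-tilting pairs (Thm 2.7);
- each such pair has exactly $|\Gamma|$ indecomposable summands, and each almost complete pair has exactly two completions (Thm 2.18);
- the Hasse quiver of the poset is the mutation quiver (Cor. 2.34), where mutation replaces one summand by the other completion.

So each pair has one mutation for each of its $|\Gamma|$ summands. Mutations at different summands give different pairs: a pair obtained both by removing and replacing $U$ and by removing and replacing $V\ne U$ would contain all summands of the original pair, hence equal it. Therefore the cover graph of $\mathrm{tors}\,\Gamma$ is regular of degree $|\Gamma|$, the number of vertices of $Q$, which is $|E|=|H|$.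

Thus $[\xi,\bigvee H]$ has an $|H|$-regular cover graph, and by mirror symmetry the dual cellular intervals are regular as well. So (2) and (3) imply (1), with the degree stated in Theorem 3. Together with Propositions 20 and 21 this proves Theorem 3, and with it Corollary 4. $\blacksquare$
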